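\title{Uniformly continuous surjections between $C_p$-spaces and the dimension of compact metrizable spaces}

\begin{abstract}
Let $X$ be a nonempty compact metrizable space, $Y$ a nonempty Tychonoff space, and $T\colon C_p(X)\to C_p(Y)$ a uniformly continuous surjection. We prove that $Y$ is compact metrizable and is a countable union of compact sets, each of which admits a continuous map with fibers of bounded finite cardinality into a finite power of $X$. Hence $Y$ is strongly countable-dimensional if $X$ is, and zero-dimensional if $X$ is. For $X=[0,1]$ and for the Cantor set these conclusions are optimal: every nonempty compact metrizable strongly countable-dimensional space $Y$ admits a continuous linear surjection $C_p([0,1])\to C_p(Y)$, and every nonempty compact metrizable zero-dimensional space $Y$ admits a continuous linear surjection $C_p(2^\omega)\to C_p(Y)$.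
\end{abstract}

\section{The question and the results}\label{sec:intro}

For a Tychonoff space $Z$, let $C_p(Z)$ be the linear space of all continuous real-valued functions on $Z$ with the topology of pointwise convergence. A map $T\colon C_p(X)\to C_p(Y)$ is \emph{uniformly continuous} if for every neighborhood $U$ of the zero function in $C_p(Y)$ there is a neighborhood $V$ of the zero function in $C_p(X)$ such that $f-g\in V$ implies $Tf-Tg\in U$. The sets $\{f:|f|<\delta \text{ on }K\}$ with $K\subset Z$ finite and $\delta>0$ form a base at zero in $C_p(Z)$. Therefore $T$ is uniformly continuous if and only if for every $y\in Y$ and $s>0$ there are a finite set $K\subset X$ and $\delta>0$ such that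
\begin{equation}\label{eq:uc}
|f-g|<\delta \text{ on } K\quad\Longrightarrow\quad |Tf(y)-Tg(y)|\le s .
\end{equation}
In words, the number $Tf(y)$ can be read off, up to the error $s$, from approximate values of $f$ at finitely many points that do not depend on $f$. A continuous linear map is uniformly continuous, because $Tf-Tg=T(f-g)$.

Dimension means covering dimension: for a Tychonoff space $Z$ and an integer $n\ge0$, $\dim Z\le n$ if every finite functionally open cover of $Z$ has a finite functionally open refinement of order at most $n$, that is, one in which every point lies in at most $n+1$ members. A space is \emph{zero-dimensional} if $\dim Z\le0$. A normal space is \emph{strongly countable-dimensional} if it is a countable union of closed finite-dimensional subspaces. A space is \emph{countable-dimensional} if it is a countable union of zero-dimensional subsets, not necessarily closed. We study the following question, posed in \cite{ELV}.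

\begin{quote}
\emph{Let $X$ be a nonempty compact metrizable space, $Y$ a nonempty Tychonoff space, and $T\colon C_p(X)\to C_p(Y)$ a uniformly continuous surjection. \textup{(1)} If $X$ is strongly countable-dimensional, is $Y$ strongly countable-dimensional? \textup{(2)} If $X$ is zero-dimensional, is $Y$ zero-dimensional?}
\end{quote}

The simplest maps show why these two classes come up. Let $Y$ be compact, let $\varphi_1,\dots,\varphi_N\colon Y\to X$ be continuous, let $w_1,\dots,w_N$ be real numbers, and put $Tf=\sum_q w_q\, f\circ\varphi_q$. If $\varphi_q(y)=\varphi_q(y')$ for all $q$, then $Tf(y)=Tf(y')$ for all $f$. Continuous functions separate the points of $Y$, so if $T$ is onto then $(\varphi_1,\dots,\varphi_N)$ is injective and $Y$ embeds in $X^N$. Powers do occur: by Corollary~\ref{cor:findim}, such a map sends $C_p([0,1])$ onto $C_p([0,1]^n)$, so the value of the dimension is not preserved. Zero-dimensionality and finite-dimensionality do pass to finite powers and to their subspaces. But the number $N$ of points on which $Tf(y)$ depends may grow without bound as $y$ moves, and then one only expects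 $Y$ to be a countable union of pieces lying over finite powers of $X$. Both classes in the question are stable under this operation, and so one guesses that both answers are yes.

For a nonlinear $T$ no maps $\varphi_q$ are given. The set $K$ in \eqref{eq:uc} is not unique, and it may have to grow as $s\to0$: the function $f\mapsto\sum_{n\ge1}2^{-n}\arctan f(x_n)$ is uniformly continuous on $C_p(X)$ and depends on the values of $f$ at all the points $x_n$. The main work is to extract from \eqref{eq:uc} a finite subset of $X$ that is canonically attached to $y$, moves continuously with $y$, and nearly determines $y$.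

Throughout, $\|\cdot\|$ is the sup-norm, $C(Z)$ is the Banach space of continuous functions on a compact space $Z$, and $\mathbb N=\{1,2,\dots\}$.

\begin{theorem}\label{thm:main}
Let $X\ne\emptyset$ be compact metrizable, $Y\ne\emptyset$ Tychonoff, and $T\colon C_p(X)\to C_p(Y)$ a uniformly continuous surjection. Then $Y$ is compact metrizable. Moreover:
\begin{enumerate}
\item[(a)] if $X$ is strongly countable-dimensional, so is $Y$;
\item[(b)] if $X$ is zero-dimensional, so is $Y$;
\item[(c)] if $X$ is countable, so is $Y$;
\item[(d)] if $X$ is countable-dimensional, so is $Y$.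
\end{enumerate}
\end{theorem}

So the answer is yes in both versions. All four statements come from one structure theorem, in which $T$ is only defined on a ball.

\begin{theorem}\label{thm:structure}
Let $X,Y\ne\emptyset$ be compact metrizable, $R>0$, and $B=\{f\in C(X):\|f\|\le R\}$. Let $T\colon B\to C(Y)$ be a map such that
\begin{enumerate}
\item[(i)] for every $y\in Y$ the function $f\mapsto Tf(y)$ is uniformly continuous on $B$ for the uniformity of pointwise convergence, that is, for every $s>0$ there are a finite $K\subset X$ and $\delta>0$ such that \eqref{eq:uc} holds for all $f,g\in B$;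
\item[(ii)] the norm closure of $T(B)$ has nonempty interior in $C(Y)$.
\end{enumerate}
Then $Y=\bigcup_{k\in\mathbb N}P_k$ with $P_k$ compact, where each $P_k$ admits a continuous map into some finite power $X^{c_k}$ with fibers of uniformly bounded finite cardinality.
\end{theorem}

For the interval and for the Cantor set $2^\omega$ the conclusions of Theorem~\ref{thm:main} cannot be improved.

\begin{theorem}\label{thm:converse}
Let $Y$ be a nonempty Tychonoff space.
\begin{enumerate}
\item[(A)] The following are equivalent: \textup{(i)} there is a uniformly continuous surjection $C_p([0,1])\to C_p(Y)$; \textup{(ii)} there is a continuous linear surjection $C_p([0,1])\to C_p(Y)$; \textup{(iii)} $Y$ is compact metrizable and strongly countable-dimensional. In particular, in Theorem~\ref{thm:main}\textup{(a)} one cannot conclude that $Y$ is finite-dimensional, even for $X=[0,1]$.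
\item[(B)] There is a uniformly continuous (equivalently, a continuous linear) surjection $C_p(2^\omega)\to C_p(Y)$ if and only if $Y$ is compact metrizable and zero-dimensional.
\end{enumerate}
\end{theorem}

Section~\ref{sec:reduction} derives Theorem~\ref{thm:main} from Theorem~\ref{thm:structure}, which is proved in Sections~\ref{sec:determining} and~\ref{sec:influence}; Example~\ref{ex:onepoint} contains the idea of that proof in its simplest form. Sections~\ref{sec:superposition} and~\ref{sec:layers} prove Theorem~\ref{thm:converse}.

\section{Standard facts}\label{sec:facts}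

We use two facts from general topology. \emph{Tietze's theorem}: a continuous map from a closed subset of a normal space into an interval $[a,b]$, or into $\mathbb R$, extends continuously to the whole space with values in the same set. In particular a bounded function extends with the same norm, and values at finitely many points can be prescribed. \emph{Baire's theorem}: if a nonempty open subset $W$ of a complete metric space is covered by countably many closed sets, then one of them contains a nonempty open subset of $W$.

Dimension will only be applied to separable metrizable spaces, where every open set is functionally open. For such spaces the following hold.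
\begin{enumerate}
\item[(D1)] \emph{Subspaces and cubes.} If $A\subset Z$ then $\dim A\le\dim Z$; and $\dim[0,1]^n=n$.
\item[(D2)] \emph{Countable closed sum theorem.} If $Z=\bigcup_kA_k$ with $A_k$ closed and $\dim A_k\le n$ for all $k\in\mathbb N$, then $\dim Z\le n$.
\item[(D3)] \emph{Products.} If $\dim A\le m$ and $\dim A'\le n$, then $\dim(A\times A')\le m+n$.
\item[(D4)] \emph{Hurewicz's theorem on dimension-lowering maps.} If $\varphi\colon A\to Z$ is continuous and closed, all fibers $\varphi^{-1}(z)$ are zero-dimensional, and $\dim Z\le n$, then $\dim A\le n$.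
\item[(D5)] A zero-dimensional compact metrizable space is homeomorphic to a closed subset of $2^\omega$.
\end{enumerate}

\section{Reduction to the structure theorem}\label{sec:reduction}

Let $T$ be as in Theorem~\ref{thm:main} and put $B_n=\{f\in C(X):\|f\|\le n\}$, so that $C(X)=\bigcup_nB_n$. To apply Theorem~\ref{thm:structure} we must first know that $Y$ is compact metrizable.

\begin{lemma}\label{lem:compact}
The space $Y$ is compact and metrizable.
\end{lemma}

\begin{proof}
\emph{Pointwise bounds.} We claim that $s_n(y):=\sup_{f\in B_n}|Tf(y)|$ is finite for all $y\in Y$ and $n\in\mathbb N$. Choose a finite $K\subset X$ and $l\in\mathbb N$ such that \eqref{eq:uc} holds with $s=1$ and $\delta=1/l$. Let $f\in B_n$ and $M=nl+1$. Consecutive terms of the chain $0,\frac1Mf,\frac2Mf,\dots,f$ differ in norm by at most $n/M<1/l$, so $|Tf(y)-T0(y)|\le M$. Here it matters that one $\delta$ works along the whole chain, which is uniform continuity.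

\emph{Every continuous function on $Y$ is bounded.} Suppose that $h\ge0$ is continuous and unbounded on $Y$. We build a continuous function that is too large to lie in any $T(B_n)$. Choose $y_k\in Y$ with $h(y_{k+1})\ge h(y_k)+3$ and put $u_k=\max\{0,1-|h-h(y_k)|\}$. The intervals $[h(y_k)-1,h(y_k)+1]$ are at distance at least $1$ from one another, so on the neighborhood $\{|h-h(y)|<1/2\}$ of a point $y$ at most one $u_k$ is nonzero. Hence $g=\sum_k(s_k(y_k)+1)u_k$ is continuous and $g(y_k)=s_k(y_k)+1$. Since $T$ is onto, $g=Tf$ with $f\in B_n$ for some $n$, and then $s_n(y_n)+1=g(y_n)=Tf(y_n)\le s_n(y_n)$, which is absurd.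

\emph{$Y$ is Lindel\"of.} A \emph{network} of a space $Z$ is a family $\mathcal N$ of subsets such that whenever $z\in U$ with $U$ open there is $N\in\mathcal N$ with $z\in N\subset U$. A Tychonoff space $Z$ and $C_p(Z)$ have networks of the same least infinite size \cite[I.1]{Arh}; the part that we need is short. The Banach space $C(X)$ is separable, and $T$ is a continuous map from it onto $C_p(Y)$, since the norm topology is finer than the pointwise one. The images of the members of a countable base of $C(X)$ form a countable network $\mathcal N$ of $C_p(Y)$. For $N\in\mathcal N$ let $N^*=\{y\in Y: g(y)>0\text{ for all }g\in N\}$. If $y\in U$ with $U$ open in $Y$, take $g_1\in C_p(Y)$ with $g_1(y)=1$ and $g_1=0$ off $U$, and take $N\in\mathcal N$ with $g_1\in N\subset\{g:g(y)>0\}$. Then $y\in N^*\subset\{g_1>0\}\subset U$. So the sets $N^*$ form a countable network of $Y$. Given an open cover of $Y$, choose for each $N^*$ that lies in a member of the cover one such member; this is a countable subcover.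

\emph{$Y$ is compact.} A regular Lindel\"of space is normal. If $Y$ had an infinite closed discrete subset $\{z_1,z_2,\dots\}$, the function $z_k\mapsto k$ would extend to an unbounded continuous function on $Y$. So $Y$ is countably compact, and being Lindel\"of it is compact.

\emph{$Y$ is metrizable.} Let $D\subset C(X)$ be countable and norm dense. Then $T(D)$ is dense in $C_p(Y)$, so for $y\ne y'$ it meets the nonempty open set $\{g:g(y)\ne g(y')\}$. Thus $y\mapsto(g(y))_{g\in T(D)}$ is a continuous injection of the compact space $Y$ into a countable power of $\mathbb R$, hence an embedding.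
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:structure}]
By Lemma~\ref{lem:compact}, $C(Y)$ is a Banach space, and $C(Y)=\bigcup_nT(B_n)$. By Baire's theorem the norm closure of some $T(B_n)$ has nonempty interior. So $T|_{B_n}$ satisfies the hypotheses of Theorem~\ref{thm:structure} with $R=n$, and we obtain compact sets $P_k$ covering $Y$ and continuous maps $\varphi_k\colon P_k\to X^{c_k}$ with finite fibers.

Fix $k$, write $\varphi=\varphi_k$ and $c=c_k$, and let $Z\subset X^c$ with $\dim Z\le m$. The map $\varphi$ is closed because $P_k$ is compact. Its restriction $\varphi^{-1}(Z)\to Z$ is closed as well: a relatively closed set $A\cap\varphi^{-1}(Z)$, with $A$ closed in $P_k$, has image $\varphi(A)\cap Z$. Finite sets are zero-dimensional, so (D4) gives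
\begin{equation}\label{eq:pullback}
\dim\varphi^{-1}(Z)\le m .
\end{equation}

(a) Let $X=\bigcup_iX_i$ with $X_i$ closed and finite-dimensional. Then $X^c$ is the union of the countably many closed sets $X_{i_1}\times\dots\times X_{i_c}$, which are finite-dimensional by (D3). Their preimages are compact and, by \eqref{eq:pullback}, finite-dimensional. Letting $k$ vary, we cover $Y$ by countably many closed finite-dimensional sets.

(b) By (D3), $\dim X^c\le0$; by \eqref{eq:pullback}, $\dim P_k\le0$; by (D2), $\dim Y\le0$.

(c) Each $P_k$ is a union of finite fibers over the countable set $X^c$.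

(d) Let $X=\bigcup_iZ_i$ with $\dim Z_i\le0$. The products $Z_{i_1}\times\dots\times Z_{i_c}$ cover $X^c$ and are zero-dimensional by (D3), and so are their preimages by \eqref{eq:pullback}. Letting $k$ vary, we cover $Y$ by countably many zero-dimensional sets.
\end{proof}

\section{Determining sets}\label{sec:determining}

In this section and the next, $X,Y,R,B,T$ are as in Theorem~\ref{thm:structure}. Using hypothesis (ii), fix $g_0\in C(Y)$ and $t>0$ such that the norm closure of $T(B)$ contains the ball $\{g:\|g-g_0\|\le t\}$.

\begin{definition}
Let $y\in Y$ and $s,\delta>0$. A finite set $K\subset X$ is \emph{$(s,\delta)$-determining for $y$} if \eqref{eq:uc} holds for all $f,g\in B$. For an integer $q\ge0$, let $E_s(q,\delta)$ be the set of all $y\in Y$ that have an $(s,\delta)$-determining set with at most $q$ points.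
\end{definition}

The property persists if $K$ is replaced by a finite superset, $s$ by a larger number, or $\delta$ by a smaller one. Together with hypothesis (i) this gives
\begin{equation}\label{eq:cover}
Y=\bigcup_{p\in\mathbb N}E_s(p,1/p)\qquad\text{for every }s>0 .
\end{equation}

In the linear example of Section~\ref{sec:intro}, two points of $Y$ could not share the same tuple of points of $X$. The nonlinear substitute is a count: the values of $Tf$ at $m$ points can realize all $2^m$ sign patterns at scale $t$, while a bounded function on $c$ points has only boundedly many patterns at scale $\delta$.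

\begin{lemma}[Counting]\label{lem:count}
If a set $K$ with $c$ points is $(t,\delta)$-determining for each of $m$ distinct points $y_1,\dots,y_m\in Y$, then $2^m\le(1+2R/\delta)^c$. In particular, the empty set is not $(t,\delta)$-determining for any point.
\end{lemma}

\begin{proof}
For $\sigma\in\{-1,1\}^m$ take a continuous $e_\sigma\colon Y\to[-t,t]$ with $e_\sigma(y_i)=\sigma_it$ for all $i$, and take $f_\sigma\in B$ with $\|Tf_\sigma-(g_0+e_\sigma)\|<t/4$. If $\sigma\ne\sigma'$, say $\sigma_i\ne\sigma'_i$, then $|Tf_\sigma(y_i)-Tf_{\sigma'}(y_i)|>2t-t/2>t$, so $|f_\sigma(x)-f_{\sigma'}(x)|\ge\delta$ for some $x\in K$. Partition $[-R,R]$ into $\lfloor2R/\delta\rfloor+1$ intervals of equal length; this length is less than $\delta$. The $2^m$ points $f_\sigma|_K$ lie in pairwise distinct boxes of the product partition of $[-R,R]^K$, which has at most $(1+2R/\delta)^c$ boxes. For $c=0$ and $m=1$ the inequality reads $2\le1$.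
\end{proof}

\begin{remark}
One set can really determine several points. Let $X$ have one point and $Y$ two, so $C_p(X)=\mathbb R$ and $C_p(Y)=\mathbb R^2$. Take a continuous surjection $\gamma\colon[0,1]\to[0,1]^2$ with $\gamma(0)=\gamma(1)=(0,0)$ and a walk $v_0,v_1,\dots$ with unit steps through all of $\mathbb Z^2$. Run $v_k+\gamma$ during $[2k,2k+1]$, move linearly from $v_k$ to $v_{k+1}$ during $[2k+1,2k+2]$, and stay at $v_0$ on $(-\infty,0]$. This map $\mathbb R\to\mathbb R^2$ is onto, and it is uniformly continuous because its pieces are translates of finitely many paths.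
\end{remark}

\begin{lemma}[Closedness]\label{lem:closed}
Let $y_k\to y$ in $Y$, let $\{x^k_1,\dots,x^k_q\}$ be $(s,\delta)$-determining for $y_k$ (repetitions allowed), and let $x^k_i\to x_i$ for each $i$. Then $\{x_1,\dots,x_q\}$ is $(s,\delta)$-determining for $y$. Consequently $E_s(q,\delta)$ is closed.
\end{lemma}

\begin{proof}
Let $f,g\in B$ with $|f-g|<\delta$ on $\{x_1,\dots,x_q\}$. By continuity of $f-g$, for large $k$ we have $|f-g|<\delta$ on $\{x_1^k,\dots,x_q^k\}$, so $|Tf(y_k)-Tg(y_k)|\le s$. Since $Tf$ and $Tg$ are continuous, $|Tf(y)-Tg(y)|\le s$. If $y_k\in E_s(q,\delta)$ and $y_k\to y$, list a determining set for $y_k$ as a $q$-tuple and pass to a convergent subsequence in the compact space $X^q$.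
\end{proof}

These two lemmas already settle the case in which one point suffices.

\begin{example}\label{ex:onepoint}
Suppose that $Y=E_{t/2}(1,\delta)$ for some $\delta>0$, so every $y$ has a point $x$ with $\{x\}$ $(t/2,\delta)$-determining for $y$.

\emph{The point $x$ is unique.} Let $x\ne x'$ both have this property and let $f,g\in B$ be arbitrary. Take $h\in B$ with $h(x)=f(x)$ and $h(x')=g(x')$. Then $|Tf(y)-Th(y)|\le t/2$ and $|Th(y)-Tg(y)|\le t/2$, so $|Tf(y)-Tg(y)|\le t$. Thus the empty set is $(t,\delta)$-determining for $y$, contrary to Lemma~\ref{lem:count}. Write $x=\varphi(y)$.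

\emph{The map $\varphi$ is continuous.} If $y_k\to y$, then by Lemma~\ref{lem:closed} and uniqueness every limit of a subsequence of $(\varphi(y_k))$ equals $\varphi(y)$. As $X$ is compact, $\varphi(y_k)\to\varphi(y)$.

\emph{The fibers are small.} By Lemma~\ref{lem:count}, each fiber has at most $\log_2(1+2R/\delta)$ points.

So the theorem holds with $P_k=Y$ and $c_k=1$.
\end{example}

In general, \eqref{eq:cover} and Baire's theorem make $q$ and $\delta$ constant on an open set, and the last step of the example survives unchanged. Uniqueness does not, even for determining sets of least size. Let $X=\{a,b,b'\}$, let $Y$ be a point $y$, let $R=1$, and put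
\begin{equation}\label{eq:abb}
Tf(y)=f(a)+\varepsilon\bigl(f(b)+f(b')\bigr),\qquad 2\varepsilon<s<4\varepsilon\le2 .
\end{equation}
If $|f-g|<\delta$ on $\{a,b\}$ then $|Tf(y)-Tg(y)|<\delta+\varepsilon\delta+2\varepsilon$, so for small $\delta$ both $\{a,b\}$ and $\{a,b'\}$ are $(s,\delta)$-determining. No singleton is: functions that agree at $a$ can give values $4\varepsilon$ apart, and functions that agree at $b$, or at $b'$, can give values $2+2\varepsilon$ apart. We need a set defined without any choice.

\section{Influential points and the proof of Theorem~\ref{thm:structure}}\label{sec:influence}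

\subsection*{Influence}
The canonical quantity is the amount by which $Tf(y)$ can change when $f$ is changed at one point $x$. A continuous function changed at one point is usually discontinuous, so we first extend $T$. Let $Q=[-R,R]^X$ with the product topology and uniformity; it is compact. By Tietze's theorem the values of $f\in B$ at finitely many points can be prescribed in $[-R,R]$, so $B$ is dense in $Q$. A uniformly continuous real function on a dense subset of a uniform space has a unique continuous extension, so $f\mapsto Tf(y)$ extends uniquely to a continuous $\Phi_y\colon Q\to\mathbb R$. If $K$ is $(s,\delta)$-determining for $y$, then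
\begin{equation}\label{eq:ucQ}
u,v\in Q,\quad |u-v|<\delta\text{ on }K\quad\Longrightarrow\quad|\Phi_y(u)-\Phi_y(v)|\le s .
\end{equation}
Indeed, the pairs $(u,v)$ on the left form an open subset of $Q\times Q$, the pairs from $B\times B$ are dense in it, and the inequality on the right is a closed condition.

\begin{definition}
The \emph{influence} of $x\in X$ on $y\in Y$ is
\[
I(y,x)=\max\{|\Phi_y(u)-\Phi_y(v)| : u,v\in Q,\ u=v\text{ on }X\setminus\{x\}\},
\]
and $S_\beta(y)=\{x\in X:I(y,x)\ge\beta\}$ for $\beta>0$.
\end{definition}

The maximum exists because the pairs $(u,v)$ in question form a compact set. If $Tf(y)=\sum_jw_jf(x_j)$ is a finite sum over distinct points, then $I(y,x_j)=2R|w_j|$ and all other points have influence $0$. In \eqref{eq:abb} the set $S_\beta(y)$ is $\{a,b,b'\}$ for $\beta\le2\varepsilon$ and $\{a\}$ for $2\varepsilon<\beta\le2$; it treats $b$ and $b'$ alike. The next lemma says that $S_\beta(y)$ lies inside every fine determining set and is itself a coarse determining set.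

\begin{lemma}\label{lem:infl}
Let $K$ be $(s,\delta)$-determining for $y$.
\begin{enumerate}
\item[(a)] If $\beta>s$, then $S_\beta(y)\subset K$.
\item[(b)] If $|K|\le q$ and $S_\beta(y)$ is finite, then $S_\beta(y)$ is $(s+q\beta,\delta)$-determining for $y$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $x\notin K$ and $u=v$ off $x$, then $u=v$ on $K$, and \eqref{eq:ucQ} gives $I(y,x)\le s<\beta$.

(b) Write $S=S_\beta(y)$ and let $f,g\in B$ with $|f-g|<\delta$ on $S$. Let $u\in Q$ equal $g$ on $K\setminus S$ and $f$ elsewhere. We pass from $f$ to $u$ by changing the value at one point of $K\setminus S$ at a time. There are at most $q$ changes, each at a point of influence less than $\beta$, so $|\Phi_y(f)-\Phi_y(u)|\le q\beta$. On $K\setminus S$ we have $u=g$, and on $K\cap S$ we have $|u-g|=|f-g|<\delta$, so $|\Phi_y(u)-\Phi_y(g)|\le s$ by \eqref{eq:ucQ}.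
\end{proof}

\subsection*{Two obstacles to continuity}
The definition of $S_\beta(y)$ uses only hypothesis (i), and two linear maps satisfying (i) show how $y\mapsto S_\beta(y)$ can jump.

\emph{Crossing the threshold.} For $X=\{a,b\}$, $Y=[0,1]$ and $Tf(y)=f(a)+yf(b)$ we have $I(y,b)=2Ry$, so $b$ enters $S_\beta(y)$ at $y=\beta/(2R)$.

\emph{Collision.} For $X=[-1,1]$, $Y=[0,1]$ and $Tf(y)=f(y)-f(-y)$ we have $S_\beta(y)=\{y,-y\}$ for $y>0$ and $\beta\le2R$, but $S_\beta(0)=\emptyset$: two influential points merge and cancel.

At a collision the limit point has a determining set with fewer points. The next lemma excludes this by hypothesis and shows that influence then passes to the limit, with a loss controlled by the accuracy $s$.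

\begin{lemma}\label{lem:limit}
Let $s,\delta>0$, $q\ge1$ and $\gamma>3s$. Let $y_k\to y$ in $Y$ with $y_k\in E_s(q,\delta)$ and $y\notin E_s(q-1,\delta)$. For each $k$ let $x^k_1,\dots,x^k_m$ be distinct points of $S_\gamma(y_k)$. Then along a subsequence $x^k_1,\dots,x^k_m$ converge to $m$ distinct points of $S_{\gamma-3s}(y)$.
\end{lemma}

\begin{proof}
Let $K_k$ be $(s,\delta)$-determining for $y_k$ with $|K_k|\le q$. By Lemma~\ref{lem:infl}(a) it contains the given points, so we can list it, with repetitions if needed, as $x^k_1,\dots,x^k_q$ with the given points first. Pass to a subsequence with $x^k_i\to x_i$ for all $i\le q$. By Lemma~\ref{lem:closed}, $K=\{x_1,\dots,x_q\}$ is $(s,\delta)$-determining for $y$. Since $y\notin E_s(q-1,\delta)$, the points $x_1,\dots,x_q$ are distinct, and hence so are $x^k_1,\dots,x^k_q$ for large $k$.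

By symmetry among the first $m$ indices it suffices to show that $I(y,x_1)\ge\gamma-3s$. The functions $\Phi_{y_k}(u)$ need not converge to $\Phi_y(u)$ for discontinuous $u$, so we replace the witnesses of influence by continuous functions that do not depend on $k$. Take $u_k,v_k\in Q$, equal off $x^k_1$, with $|\Phi_{y_k}(u_k)-\Phi_{y_k}(v_k)|\ge\gamma$. Along a further subsequence, $u_k(x^k_i)\to a_i$ and $v_k(x^k_i)\to b_i$ for all $i$; for $i\ge2$ we have $x_i^k\ne x_1^k$ for large $k$, so $a_i=b_i$. As the $x_i$ are distinct, there are $f,g\in B$ with $f(x_i)=a_i$ and $g(x_i)=b_i$. Then $f(x^k_i)-u_k(x^k_i)\to0$ and $g(x^k_i)-v_k(x^k_i)\to0$, so for large $k$ we have $|f-u_k|<\delta$ and $|g-v_k|<\delta$ on $K_k$. By \eqref{eq:ucQ}, $|Tf(y_k)-Tg(y_k)|\ge\gamma-2s$, and by continuity of $Tf$ and $Tg$,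
\[
|\Phi_y(f)-\Phi_y(g)|\ge\gamma-2s .
\]
Let $w\in Q$ equal $f$ off $x_1$, with $w(x_1)=g(x_1)$. For $i\ge2$, $w(x_i)=a_i=b_i=g(x_i)$, so $w=g$ on $K$ and $|\Phi_y(w)-\Phi_y(g)|\le s$. Hence $|\Phi_y(f)-\Phi_y(w)|\ge\gamma-3s$, and $f$ and $w$ differ only at $x_1$.
\end{proof}

The lemma compares two different thresholds, so it yields continuity only where $S_\gamma=S_{\gamma-3s}$. If the sets $S_\beta(y)$ are nonempty and have at most $q_1$ points, then among many thresholds spaced $3s$ apart the cardinality cannot drop each time, and the pigeonhole principle will produce such a place. This also removes the first obstacle.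

\subsection*{Local selection}

\begin{proposition}\label{prop:select}
Every nonempty closed set $F\subset Y$ contains a nonempty relatively open set $W$ for which there are $c\ge1$, $\delta_0>0$ and continuous maps $s_1,\dots,s_c\colon W\to X$ such that $\{s_1(y),\dots,s_c(y)\}$ has $c$ points and is $(t,\delta_0)$-determining for $y$, for every $y\in W$. Every fiber of $(s_1,\dots,s_c)\colon W\to X^c$ has at most $c\log_2(1+2R/\delta_0)$ points.
\end{proposition}

\begin{proof}
``Open'' means open in $F$. We apply Baire's theorem three times to the closed covers \eqref{eq:cover}, with finer and finer accuracy; each accuracy is chosen from the cardinality bound found at the step before.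

\emph{Step 1: thresholds low enough to determine.} There are a nonempty open $W_0$, $q_0\ge1$ and $\delta_0>0$ with $W_0\subset E_{t/2}(q_0,\delta_0)$. Put $\alpha=t/(2q_0)$. By Lemma~\ref{lem:infl}(b), if $y\in W_0$, $0<\beta\le\alpha$ and $S_\beta(y)$ is finite, then $S_\beta(y)$ is $(t,\delta_0)$-determining for $y$, since $t/2+q_0\beta\le t$. By Lemma~\ref{lem:count} it is then nonempty.

\emph{Step 2: a bound on the cardinality.} There are a nonempty open $W_1\subset W_0$, $q_1\ge1$ and $\delta_1>0$ with $W_1\subset E_{\alpha/4}(q_1,\delta_1)$. By Lemma~\ref{lem:infl}(a) and Step~1,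
\begin{equation}\label{eq:range}
1\le|S_\beta(y)|\le q_1\qquad\text{for }y\in W_1,\ \alpha/2\le\beta\le\alpha .
\end{equation}

\emph{Step 3: no collisions.} Divide $[\alpha/2,\alpha]$ into $2q_1$ equal parts: put $\eta=\alpha/(4q_1)$ and $\beta_j=\alpha/2+j\eta$ for $0\le j\le2q_1$. Let $s=\eta/3$; then $3s<\alpha/2$ and $s\le t$. There are a nonempty open $W_2\subset W_1$, $p\ge1$ and $\delta_2>0$ with $W_2\subset E_s(p,\delta_2)$. Let $q_2\le p$ be the least integer such that $E_s(q_2,\delta_2)$ contains a nonempty open set $W'\subset W_2$. By Lemma~\ref{lem:count}, $E_s(0,\delta_2)=\emptyset$, so $q_2\ge1$. The set $W_3=W'\setminus E_s(q_2-1,\delta_2)$ is open by Lemma~\ref{lem:closed} and nonempty by the minimality of $q_2$. Lemma~\ref{lem:limit}, with $q=q_2$, $\delta=\delta_2$ and $\gamma=\beta_{j+1}$, now gives for $0\le j<2q_1$: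
\begin{enumerate}
\item[$(*)$] if $y_k\to y$ in $W_3$ and $x^k_1,\dots,x^k_m\in S_{\beta_{j+1}}(y_k)$ are distinct, then along a subsequence they converge to $m$ distinct points of $S_{\beta_j}(y)$.
\end{enumerate}
The number $q_2$ may be much larger than $q_1$, but it does not enter the thresholds, so no further refinement is needed.

\emph{Step 4: two thresholds with the same set.} For $y\in W_3$ let $N_j(y)=|S_{\beta_j}(y)|$, and let $m_j=\min_{W_3}N_j$. Since $S_{\beta_{j+1}}(y)\subset S_{\beta_j}(y)$, we have $N_{j+1}\le N_j$ and $m_{j+1}\le m_j$. By \eqref{eq:range}, the $q_1+1$ numbers $m_0\ge m_2\ge\dots\ge m_{2q_1}$ lie in $\{1,\dots,q_1\}$, so $m_j=m_{j+2}=:c$ for some $j\le2q_1-2$. Pick $y_0\in W_3$ with $N_j(y_0)=c$. Then $N_{j+1}\le c$ on an open neighborhood $W_4\subset W_3$ of $y_0$; otherwise there would be $y_k\to y_0$ with $N_{j+1}(y_k)\ge c+1$, and $(*)$ would give $N_j(y_0)\ge c+1$. On $W_4$ we have $c\ge N_{j+1}\ge N_{j+2}\ge m_{j+2}=c$. Therefore, for $y\in W_4$,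
\[
S(y):=S_{\beta_{j+1}}(y)=S_{\beta_{j+2}}(y)\quad\text{has exactly $c$ points},
\]
and $S(y)$ is $(t,\delta_0)$-determining for $y$ by Step~1. Applying $(*)$ with $j+1$ in place of $j$: if $y_k\to y$ in $W_4$, then along a subsequence the $c$ points of $S(y_k)$ converge to $c$ distinct points of $S(y)$, that is, to all its points.

\emph{Step 5: continuous branches.} Let $S(y_0)=\{x_1,\dots,x_c\}$ and take pairwise disjoint closed neighborhoods $V_i$ of $x_i$. There is an open neighborhood $W\subset W_4$ of $y_0$ such that $S(y)$ meets every $V_i$ for $y\in W$. Otherwise there would be an index $i$ and $y_k\to y_0$ with $S(y_k)\cap V_i=\emptyset$, whereas along a subsequence some point of $S(y_k)$ tends to $x_i$. Since $|S(y)|=c$, the set $S(y)\cap V_i$ is a single point $s_i(y)$, and $S(y)=\{s_1(y),\dots,s_c(y)\}$. If $y_k\to y$ in $W$, every subsequence has a further subsequence along which $s_i(y_k)$ converges to a point of $S(y)$; this point lies in the closed set $V_i$, so it is $s_i(y)$. Hence $s_i$ is continuous.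

Finally, if $m$ points of $W$ have the same image under $(s_1,\dots,s_c)$, then one $c$-point set is $(t,\delta_0)$-determining for all of them, and $2^m\le(1+2R/\delta_0)^c$ by Lemma~\ref{lem:count}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
Call a compact set $P\subset Y$ \emph{good} if it admits a continuous map into some $X^c$ with fibers of bounded finite cardinality. Let $G$ be the union of all open subsets of $Y$ that are covered by countably many good sets. As $Y$ is second countable, $G$ is the union of countably many of these open sets, so $G$ is covered by countably many good sets. Suppose that $F=Y\setminus G$ is nonempty; this is the reason why Proposition~\ref{prop:select} was stated for every closed set. Take $W\subset F$ as in the proposition, a point $y_0\in W$, and a compact neighborhood $P\subset W$ of $y_0$ in $F$. Then $P$ is good. Let $O$ be open in $Y$ with $y_0\in O$ and $O\cap F\subset P$. Then $O\subset G\cup P$ is covered by countably many good sets, so $y_0\in O\subset G$, a contradiction. Hence $G=Y$.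
\end{proof}

\begin{remark}
Hypothesis (ii) is used only in Lemma~\ref{lem:count}; without it, $T=0$ satisfies (i) for every $Y$. The bound $R$ makes the number of boxes in that lemma finite and the cube $Q$ compact. Compactness of $X$ provides the convergent subsequences in Lemmas~\ref{lem:closed} and~\ref{lem:limit}, and these two lemmas are the only places where the continuity of the functions $Tf$ is used.
\end{remark}

Theorems~\ref{thm:main} and~\ref{thm:structure} are proved.

\section{Linear surjections onto finite-dimensional spaces}\label{sec:superposition}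

We turn to Theorem~\ref{thm:converse}. Part (B) is quick.

\begin{proof}[Proof of Theorem~\ref{thm:converse}(B)]
If there is a uniformly continuous surjection $C_p(2^\omega)\to C_p(Y)$, then $Y$ is compact metrizable and zero-dimensional by Theorem~\ref{thm:main}(b). Such a $Y$ is a closed subset of $2^\omega$ by (D5), and restriction $C_p(2^\omega)\to C_p(Y)$ is linear, continuous, and onto by Tietze's theorem. A continuous linear surjection is uniformly continuous, which closes the cycle.
\end{proof}

In (A), (ii) implies (i), and (i) implies (iii) by Theorem~\ref{thm:main}(a). It remains to prove that (iii) implies (ii). Restriction no longer suffices, since $Y$ need not embed in $[0,1]$. For a finite-dimensional space we write every function as an average of functions of one variable. Later we use this for infinitely many spaces of growing dimension at once, so the norm bound must not depend on the dimension; the price is a larger number of terms. The tool is Ostrand's covering theorem \cite{Ost}. A family of sets is \emph{discrete} if every point has a neighborhood that meets at most one member.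

\begin{quote}
\emph{If $M$ is metrizable, $\dim M\le d$ and $N\ge d+1$, then for every open cover of $M$ there are $N$ discrete families $\mathcal U_1,\dots,\mathcal U_N$ of open sets refining it such that the union of any $d+1$ of the families covers $M$.}
\end{quote}

Thus each point lies in $\bigcup\mathcal U_q$ for all but at most $d$ indices $q$. If $M$ is compact, a discrete family of nonempty sets is finite, and the closures of distinct members are disjoint.

\begin{lemma}[Kolmogorov--Ostrand superposition with a uniform constant]\label{lem:super}
Let $M\ne\emptyset$ be compact metrizable, $\dim M\le d<\infty$, and $N=8(d+1)$. There are continuous $\psi_1,\dots,\psi_N\colon M\to[0,1]$ such that every $r\in C(M)$ can be written as $r=\frac1N\sum_{q=1}^Nh_q\circ\psi_q$ with $h_q\in C([0,1])$ and $\|h_q\|\le2\|r\|$.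
\end{lemma}

\begin{proof}
We want $\psi_q(y)$ to reveal which small member of $\mathcal U_q$ contains $y$, at every scale; then $h_q$ can return an approximate value of $r$. Fix a metric on $M$. Call $(\mathcal U_1,\dots,\mathcal U_N)$ a \emph{$k$-system} if the $\mathcal U_q$ are discrete families of nonempty open sets of diameter less than $1/k$ and any $d+1$ of them cover $M$. Let $G_k$ be the set of all $(\psi_q)$ in the complete metric space $C(M,[0,1])^N$ for which there is a $k$-system with $\psi_q(\overline U)\cap\psi_q(\overline{U'})=\emptyset$ for all $q$ and all distinct $U,U'\in\mathcal U_q$.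

\emph{$G_k$ is open}, because the finitely many pairs of disjoint compact sets $\psi_q(\overline U)$, $\psi_q(\overline{U'})$ are at positive distance and stay disjoint under a small uniform perturbation.

\emph{$G_k$ is dense.} Given $(\psi_q)$ and $\varepsilon>0$, Ostrand's theorem gives a $k$-system so fine that each $\psi_q$ oscillates by less than $\varepsilon/2$ on each $\overline U$. For each $q$ choose distinct numbers $c_U\in[0,1]$, $U\in\mathcal U_q$, with $c_U$ within $\varepsilon/2$ of some value of $\psi_q$ on $U$; then $|c_U-\psi_q|<\varepsilon$ on $\overline U$. The function equal to $c_U-\psi_q$ on each $\overline U$ extends to $e_q\in C(M)$ with $\|e_q\|<\varepsilon$. Let $\psi'_q=\min\{1,\max\{0,\psi_q+e_q\}\}$. Then $\|\psi'_q-\psi_q\|\le\|e_q\|<\varepsilon$ and $\psi'_q=c_U$ on $\overline U$, so $(\psi'_q)\in G_k$.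

By Baire's theorem pick $(\psi_q)\in\bigcap_kG_k$. Let $r\in C(M)$. Choose $k$ such that $r$ oscillates by at most $\|r\|/8$ on sets of diameter less than $1/k$, take a $k$-system as in the definition of $G_k$, and pick $y_U\in U$ for each member $U$. Since the compact sets $\psi_q(\overline U)$, $U\in\mathcal U_q$, are disjoint, there is $h_q\in C([0,1])$ with $\|h_q\|\le\|r\|$ and $h_q=r(y_U)$ on $\psi_q(\overline U)$. Let $y\in M$. If $y\in U\in\mathcal U_q$ then $|r(y)-h_q(\psi_q(y))|=|r(y)-r(y_U)|\le\|r\|/8$. For the at most $d$ other indices the difference is at most $2\|r\|$. Hence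
\[
\Bigl\|r-\frac1N\sum_qh_q\circ\psi_q\Bigr\|\le\frac18\|r\|+\frac{2d}{N}\|r\|\le\frac12\|r\| .
\]
Apply this to $r^0=r$, then to the remainder $r^1$, and so on. We get $h^l_q$ with $\|h^l_q\|\le\|r^l\|\le2^{-l}\|r\|$ and $r^{l+1}=r^l-\frac1N\sum_qh_q^l\circ\psi_q$. The functions $\sum_{l\ge0}h^l_q$ have norm at most $2\|r\|$ and represent $r$.
\end{proof}

\begin{corollary}\label{cor:findim}
If $M\ne\emptyset$ is finite-dimensional compact metrizable, there is a continuous linear surjection $C_p([0,1])\to C_p(M)$.
\end{corollary}

\begin{proof}
Let $\iota_1,\dots,\iota_N\colon[0,1]\to[0,1]$ be affine embeddings with disjoint images and put $Tf=\frac1N\sum_qf\circ\iota_q\circ\psi_q$. By Tietze's theorem the functions $f\circ\iota_q$ can be prescribed independently, so $T$ is onto by Lemma~\ref{lem:super}. It is continuous since $Tf(y)$ is a fixed linear combination of finitely many values of $f$.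
\end{proof}

By the corollary it suffices to map $C_p(X)$ onto $C_p(Y)$ for some compact metrizable $X\neq\emptyset$ with $\dim X\le1$. The simplest infinite-dimensional case shows how $X$ is built from arcs and why the constant $2$ has to be uniform.

\begin{example}\label{ex:cubes}
Let $Y=\{\infty\}\cup\bigsqcup_nM_n$ be the one-point compactification of the disjoint union of the cubes $M_n=[0,1]^n$. It is compact metrizable, it is the union of the closed sets $M_n$ and $\{\infty\}$, and it is infinite-dimensional by (D1). Let $\psi^n_1,\dots,\psi^n_{N_n}$ be given by Lemma~\ref{lem:super} for $M_n$. Let $X$ be the one-point compactification of a disjoint union of arcs $I_{nq}$, $1\le q\le N_n$, and let $[s]_{nq}\in I_{nq}$ be the point with parameter $s\in[0,1]$. By (D2), $\dim X\le1$. Put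
\[
Tf(\infty)=f(\infty),\qquad Tf(y)=\frac1{N_n}\sum_qf\bigl([\psi^n_q(y)]_{nq}\bigr)\quad(y\in M_n).
\]
The largest value of $|f-f(\infty)|$ on $\bigcup_qI_{nq}$ tends to $0$ as $n\to\infty$ and bounds $|Tf-f(\infty)|$ on $M_n$, so $Tf$ is continuous. Given $g\in C(Y)$, let $r_n=(g-g(\infty))|_{M_n}$, write $r_n=\frac1{N_n}\sum_qh_{nq}\circ\psi^n_q$ with $\|h_{nq}\|\le2\|r_n\|$, and set $f(\infty)=g(\infty)$ and $f([s]_{nq})=g(\infty)+h_{nq}(s)$. Since $\|r_n\|\to0$ and the constant $2$ does not depend on $n$, the function $f$ is continuous at $\infty$, and $Tf=g$. Composing with Corollary~\ref{cor:findim} for $M=X$, we obtain a continuous linear surjection $C_p([0,1])\to C_p(Y)$. This proves the last sentence of Theorem~\ref{thm:converse}(A).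
\end{example}

\section{Infinitely many layers}\label{sec:layers}

The following proposition, composed with Corollary~\ref{cor:findim} for $M=X$, shows that (iii) implies (ii) and completes the proof of Theorem~\ref{thm:converse}.

\begin{proposition}\label{prop:layers}
If $Y\ne\emptyset$ is compact metrizable and strongly countable-dimensional, there are a compact metrizable space $X\neq\emptyset$ with $\dim X\le1$ and a continuous linear surjection $T\colon C_p(X)\to C_p(Y)$.
\end{proposition}

As in Example~\ref{ex:cubes}, $Tf(y)$ will be an average $\int f\,d\mu_y=\sum_jw_jf(x_j)$ against a finitely supported probability measure $\mu_y=\sum_jw_j\delta_{x_j}$ on $X$. We write $Y$ as an increasing union of closed finite-dimensional sets $Y_n$ and define $\mu_y$ layer by layer. There are two new difficulties. First, $Y_{n+1}\setminus Y_n$ accumulates at many points of $Y_n$, so for $y$ near $a\in Y_n$ the measure $\mu_y$ must be close to $\mu_a$; we cut the layer into small pieces and attach, for each piece, short arcs near the support of $\mu_a$ for a nearby $a$. Second, a point may be a limit of points from layers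 of unbounded index, so errors add up over infinitely many steps; we make $Y_n$ dense to within $10^{-n}$ to control them.

\subsection*{The layers}
Let $d$ be a metric on $Y$ of diameter at most $1$, and let $Y=\bigcup_{n\ge1}Z_n$ with $Z_n$ closed and finite-dimensional. Let $Y_0=\{y_*\}$ be a point, and let $Y_n$ be the union of $Y_{n-1}$, $Z_n$ and a finite $10^{-n}$-net of $Y$. By (D2) each $Y_n$ is closed and finite-dimensional, $Y_0\subset Y_1\subset\cdots$, $\bigcup_nY_n=Y$, and $d(y,Y_n)\le10^{-n}$ for all $y\in Y$ and $n\ge0$.

Fix $n\ge0$ with $\Omega=Y_{n+1}\setminus Y_n\ne\emptyset$; the objects below depend on $n$, which we suppress. The set $\Omega$ is open in $Y_{n+1}$. Its cover by the balls $B(z,d(z,Y_n)/8)\cap\Omega$, $z\in\Omega$, has a locally finite refinement by nonempty open sets $V_i$, which is countable since $\Omega$ is Lindel\"of, and there is a partition of unity $(\lambda_i)$ on $\Omega$ with $\{\lambda_i>0\}\subset V_i$. Choose $z_i\in\Omega$ with $V_i\subset B(z_i,\rho_i/8)$, where $\rho_i=d(z_i,Y_n)>0$, and $a_i\in Y_n$ with $d(z_i,a_i)=\rho_i$. For $y\in\overline{V_i}$ we have $d(y,z_i)\le\rho_i/8$,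 hence
\begin{equation}\label{eq:whitney}
d(y,Y_n)\ge\tfrac78\rho_i,\qquad d(y,a_i)\le\tfrac98\rho_i\le2\,d(y,Y_n)\le2\cdot10^{-n}.
\end{equation}
Moreover,
\begin{equation}\label{eq:rho}
\text{for each $\kappa>0$, only finitely many $i$ have $\rho_i\ge\kappa$,}
\end{equation}
because such $V_i$ lie in the compact set $\{y\in Y_{n+1}:d(y,Y_n)\ge\frac78\kappa\}\subset\Omega$, which meets only finitely many members of a locally finite family. Let $\psi_1,\dots,\psi_N\colon Y_{n+1}\to[0,1]$ be given by Lemma~\ref{lem:super} for $M=Y_{n+1}$.

\subsection*{The space $X$ and the measures}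
Let $H=([0,1]^2)^{\mathbb N}$ with the metric $D(x,x')=\sup_k2^{-k}|x_k-x'_k|$, where $|\cdot|$ is the maximum norm on $\mathbb R^2$. Let $\pi_n\colon H\to H$ replace all coordinates with index greater than $n$ by $(0,0)$. Then $\pi_n\pi_m=\pi_n$ for $n\le m$, and $D(x,\pi_nx)\le2^{-n}$. We construct compact sets $X_0\subset X_1\subset\cdots$ with $X_n\subset\pi_n(H)$, $\pi_n(X_{n+1})=X_n$ and $\dim X_n\le1$, and finitely supported probability measures $\mu_y$, supported in $X_n$ for $y\in Y_n$.

Let $X_0=\pi_0(H)$, a single point, and let $\mu_{y_*}$ be its Dirac measure. Let $X_n$ and $(\mu_y)_{y\in Y_n}$ be given. If $\Omega=\emptyset$, put $X_{n+1}=X_n$. Otherwise write $\mu_{a_i}=\sum_jw_{ij}\delta_{x_{ij}}$, a finite sum with distinct $x_{ij}\in X_n$ and $w_{ij}>0$, and number the triples $(i,j,q)$, $1\le q\le N$, by $m=1,2,\dots$. If $(i,j,q)$ has number $m$ and $s\in[0,1]$, let $[s]_{ijq}\in H$ have $(n+1)$-st coordinate $(s/m,1/m)$ and all other coordinates equal to those of $x_{ij}$. Put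
\[
I_{ijq}=\{[s]_{ijq}:s\in[0,1]\},\qquad X_{n+1}=X_n\cup\bigcup_{i,j,q}I_{ijq}.
\]
The map $\pi_n$ fixes $X_n$ and collapses $I_{ijq}$ to $x_{ij}$, and $D(x,\pi_nx)\le1/m$ on the $m$-th arc. So the arcs approach $X_n$ as $m\to\infty$, and $X_{n+1}$ is compact. The $m$-th arc is the set where the second entry of the $(n+1)$-st coordinate equals $1/m$, so the arcs are disjoint from one another and from $X_n$, and they are open and closed in $X_{n+1}$. By (D2), $\dim X_{n+1}\le1$. For $y\in\Omega$ put
\[
\mu_y=\sum_i\lambda_i(y)\sum_jw_{ij}\,\frac1N\sum_{q=1}^N\delta_{[\psi_q(y)]_{ijq}} .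
\]
The sum is finite by local finiteness and has total mass $1$. Collapsing the arcs gives, for every function $f$ on $X_n$,
\begin{equation}\label{eq:push}
\int f\circ\pi_n\,d\mu_y=\sum_i\lambda_i(y)\int f\,d\mu_{a_i}\qquad(y\in\Omega).
\end{equation}

Let $X=\{x\in H:\pi_nx\in X_n\text{ for all }n\}$, which is the inverse limit of the $X_n$. It is closed in $H$, hence compact. It contains each $X_n$: for $x\in X_n$ we have $\pi_mx=x\in X_m$ if $m\ge n$, and $\pi_mx\in X_m$ for $m<n$ by repeated use of $\pi_m(X_{m+1})=X_m$. So $\pi_n$ retracts $X$ onto $X_n$, and since $D(x,\pi_nx)\le2^{-n}$,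
\begin{equation}\label{eq:unif}
\|f-f\circ\pi_n\|\to0\qquad\text{for every }f\in C(X).
\end{equation}
To see that $\dim X\le1$, take a finite open cover of $X$ with Lebesgue number $\ell$ and $n$ with $2\cdot2^{-n}<\ell/2$. Cover $X_n$ by finitely many open sets $U$ of diameter less than $\ell/2$, with order at most $1$. The sets $X\cap\pi_n^{-1}(U)$ cover $X$, have order at most $1$ and diameter less than $\ell$, so they refine the given cover.

For $f\in C(X)$ and $y\in Y$ put $Tf(y)=\int f\,d\mu_y$. Then $T$ is linear and $|Tf(y)|\le\|f\|$.

\subsection*{Continuity of $Tf$}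

\begin{lemma}\label{lem:contn}
For every $f\in C(X)$ and $n\ge0$, the restriction $Tf|_{Y_n}$ is continuous.
\end{lemma}

\begin{proof}
We use induction on $n$; the case $n=0$ is trivial. On the open subset $\Omega$ of $Y_{n+1}$, $Tf$ is a locally finite sum of continuous functions. It remains to show that $Tf(z)\to Tf(y)$ as $z\to y\in Y_n$ with $z\in\Omega$. Let $\varepsilon>0$. Choose $m_0$ such that $D(x,x')\le1/m_0$ implies $|f(x)-f(x')|\le\varepsilon$, and let $\kappa>0$ be the least of the numbers $\rho_i$ over the triples $(i,j,q)$ with number less than or equal to $m_0$. If $d(z,y)<\frac78\kappa$ and $\lambda_i(z)>0$, then $\rho_i\le\frac87d(z,Y_n)<\kappa$ by \eqref{eq:whitney}, so $\mu_z$ is supported on arcs with number greater than $m_0$, where $|f-f\circ\pi_n|\le\varepsilon$. By \eqref{eq:push}, $|Tf(z)-\sum_i\lambda_i(z)Tf(a_i)|\le\varepsilon$. For the same $i$, \eqref{eq:whitney} gives $d(a_i,y)\le2d(z,Y_n)+d(z,y)\le3d(z,y)$. As $Tf|_{Y_n}$ is continuous at $y$, the convex combination $\sum_i\lambda_i(z)Tf(a_i)$ tends to $Tf(y)$.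
\end{proof}

\begin{lemma}\label{lem:cont}
For every $f\in C(X)$, $Tf$ is continuous on $Y$.
\end{lemma}

\begin{proof}
Since $\sup_Y|Tf-T(f\circ\pi_n)|\le\|f-f\circ\pi_n\|$, by \eqref{eq:unif} we may assume that $f=f\circ\pi_n$ for some $n$. Then $f=f\circ\pi_l$ for all $l\ge n$. Fix $y\in Y$ and $k\ge n$ with $y\in Y_k$, and write $\varphi=Tf$. For $l\ge k$ and $b\in Y_{l+1}\setminus Y_l$, \eqref{eq:push} and \eqref{eq:whitney} show that $\varphi(b)$ is a convex combination of values $\varphi(b')$ with $b'\in Y_l$ and $d(b,b')\le2d(b,Y_l)$; for $b\in Y_l$ this holds with $b'=b$. Let $z\in Y$ and choose $m\ge k$ with $z\in Y_m$. Descending from level $m$ to level $k$, we find that $\varphi(z)$ is a convex combination of values $\varphi(b_k)$ at the ends of chains $z=b_m,b_{m-1},\dots,b_k$ with $b_l\in Y_l$ and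
\[
d(b_l,b_{l+1})\le2\,d(b_{l+1},Y_l)\le2\min\{10^{-l},\,d(b_{l+1},y)\},
\]
where we used $y\in Y_k\subset Y_l$. Let $D_l=d(b_l,y)$. Then
\[
D_l\le3D_{l+1}\qquad\text{and}\qquad D_l\le D_{l+1}+2\cdot10^{-l}.
\]
The first bound alone gives a factor $3^{m-k}$ with $m$ unbounded, and the second alone gives an error that does not shrink with $d(z,y)$; we use the second on high levels and the first on low levels. Let $l_0\ge k$. If $m\ge l_0$, then $D_{l_0}\le d(z,y)+2\sum_{l\ge l_0}10^{-l}\le d(z,y)+3\cdot10^{-l_0}$ and $D_k\le3^{l_0-k}D_{l_0}$. If $m<l_0$, then $D_k\le3^{m-k}d(z,y)$. In both cases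
\[
D_k\le3^{l_0}d(z,y)+3\cdot(3/10)^{l_0}.
\]
Given $\varepsilon>0$, Lemma~\ref{lem:contn} gives $\theta>0$ with $|\varphi(b)-\varphi(y)|\le\varepsilon$ for $b\in Y_k$, $d(b,y)<\theta$. Choose $l_0$ with $3\cdot(3/10)^{l_0}<\theta/2$. If $d(z,y)<3^{-l_0}\theta/2$, all chain ends satisfy $D_k<\theta$, so $|\varphi(z)-\varphi(y)|\le\varepsilon$.
\end{proof}

Thus $T\colon C(X)\to C(Y)$ is a linear operator with $\|T\|\le1$. Since each $\mu_y$ has finite support, $T\colon C_p(X)\to C_p(Y)$ is continuous.

\subsection*{Surjectivity}
Imitating Example~\ref{ex:cubes}, we would solve $Tf=g$ by adding to $f(x_{ij})$, on the arcs over $x_{ij}$, a correction representing $g-g(a_i)$. At level $n$ the corrections are bounded by twice the oscillation of $g$ at scale $2\cdot10^{-n}$. These bounds are summable for an $L$-Lipschitz $g$, but the resulting estimate of $\|f\|$ grows with $L$, and this would only show that the range of $T$ is dense. So on the pieces where the correction is large we represent $g$ afresh instead. This yields a bound independent of $L$, which suffices.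

\begin{lemma}\label{lem:lip}
If $g\colon Y\to[-1,1]$ is Lipschitz, there is $f\in C(X)$ with $\|f\|\le6$ and $Tf=g$.
\end{lemma}

\begin{proof}
Let $L$ be a Lipschitz constant of $g$. We construct $f_n\in C(X_n)$ with $f_{n+1}|_{X_n}=f_n$ and $\int f_n\,d\mu_y=g(y)$ for $y\in Y_n$. Let $f_0=g(y_*)$. Let $f_n$ be given; if $\Omega=\emptyset$ put $f_{n+1}=f_n$. Otherwise let $r_i=(g-g(a_i))|_{\overline{V_i}}$. By \eqref{eq:whitney},
\begin{equation}\label{eq:ri}
\|r_i\|\le L\min\{\tfrac98\rho_i,\ 2\cdot10^{-n}\}.
\end{equation}
Define $f_{n+1}=f_n$ on $X_n$, and on the arcs $I_{ijq}$ as follows.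

\emph{Case 1: $\|r_i\|\le2^{-n}$.} Extend $r_i$ to $Y_{n+1}$ with the same norm. Lemma~\ref{lem:super} gives $h_{iq}$ with $\frac1N\sum_qh_{iq}\circ\psi_q=r_i$ on $\overline{V_i}$ and $\|h_{iq}\|\le2\|r_i\|$. Put $f_{n+1}([s]_{ijq})=f_n(x_{ij})+h_{iq}(s)$.

\emph{Case 2: $\|r_i\|>2^{-n}$.} Lemma~\ref{lem:super} gives $h_{iq}$ with $\frac1N\sum_qh_{iq}\circ\psi_q=g$ on $Y_{n+1}$ and $\|h_{iq}\|\le2$. Put $f_{n+1}([s]_{ijq})=h_{iq}(s)$.

\emph{Continuity.} The function $\Delta=f_{n+1}-f_n\circ\pi_n$ vanishes on $X_n$ and is continuous on each arc, and the arcs are open in $X_{n+1}$. By \eqref{eq:ri} and \eqref{eq:rho}, for each $\varepsilon>0$ only finitely many $i$ have $\|r_i\|>\min\{2^{-n},\varepsilon/2\}$. For all other $i$ we are in Case~1 and $|\Delta|\le2\|r_i\|\le\varepsilon$ on $I_{ijq}$. Each $i$ has finitely many arcs, so $|\Delta|\le\varepsilon$ outside finitely many arcs, whose union is closed and disjoint from $X_n$. Hence $\Delta$, and with it $f_{n+1}$, is continuous.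

\emph{The equation.} For $y\in V_i$,
\[
\sum_jw_{ij}\frac1N\sum_qf_{n+1}\bigl([\psi_q(y)]_{ijq}\bigr)=
\begin{cases}
\int f_n\,d\mu_{a_i}+r_i(y)=g(a_i)+r_i(y)=g(y)&\text{in Case 1},\\
\sum_jw_{ij}\,g(y)=g(y)&\text{in Case 2}.
\end{cases}
\]
Multiplying by $\lambda_i(y)$ and summing gives $\int f_{n+1}\,d\mu_y=g(y)$ for $y\in\Omega$; for $y\in Y_n$ it holds because $\mu_y$ is supported in $X_n$.

\emph{Bounds.} We have $\|f_0\|\le1$ and $\|f_{n+1}\|\le\max\{2,\|f_n\|+2\cdot2^{-n}\}$, so by induction $\|f_n\|\le2+2\sum_{l<n}2^{-l}\le6$. For all large $n$ we have $2L\cdot10^{-n}\le2^{-n}$, so by \eqref{eq:ri} only Case~1 occurs and $\|f_{n+1}\circ\pi_{n+1}-f_n\circ\pi_n\|=\|\Delta\circ\pi_{n+1}\|\le2\cdot2^{-n}$ on $X$. Hence $f_n\circ\pi_n$ converges uniformly to some $f\in C(X)$ with $\|f\|\le6$. For $x\in X_n$ and $m\ge n$, $f_m(\pi_mx)=f_m(x)=f_n(x)$, so $f|_{X_n}=f_n$, and $Tf(y)=\int f_n\,d\mu_y=g(y)$ for $y\in Y_n$.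
\end{proof}

\begin{proof}[End of the proof of Proposition~\ref{prop:layers}]
Lipschitz functions form a subalgebra of $C(Y)$ that contains the constants and separates points, so they are dense by the Stone--Weierstrass theorem; truncating to $[-1,1]$ shows that Lipschitz functions of norm at most $1$ are dense in the unit ball. By Lemma~\ref{lem:lip} and scaling, for every $g\in C(Y)$ there is $f\in C(X)$ with $\|f\|\le6\|g\|$ and $\|g-Tf\|\le\frac12\|g\|$. We iterate as in the proof of the open mapping theorem: let $g^0=g$, choose such $f^l$ for $g^l$, and put $g^{l+1}=g^l-Tf^l$. Then $\|g^l\|\le2^{-l}\|g\|$, the series $f=\sum_lf^l$ converges in $C(X)$, and $Tf=g$ since $T$ is bounded. So $T$ is onto.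
\end{proof}

\begin{thebibliography}{9}

\bibitem{Arh}
Arhangel'skii, \emph{Topological Function Spaces}.

\bibitem{ELV}
A.~Eysen, A.~Leiderman and V.~Valov, \emph{On uniformly continuous surjections between $C_p$-spaces over metrizable spaces}, arXiv:2408.01870 (2024).

\bibitem{Ost}
P.~Ostrand, \emph{Dimension of metric spaces and Hilbert's problem 13}, Bull. AMS \textbf{71} (1965).

\end{thebibliography}
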